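# Springer fiber components whose tangent cones have a negative $h$-coefficient

Throughout, varieties are reduced and defined over $\mathbb C$, and points are closed points.

## 1. Springer fibers, tangent cones and $h$-polynomials

Let $B\subset GL_n(\mathbb C)$ be the group of upper triangular matrices. We identify $GL_n/B$ with the variety of complete flags $F_\bullet:\langle 0\rangle\subset F_1\subset\cdots\subset F_{n-1}\subset F_n=\mathbb C^n$, $\dim F_i=i$.

**Definition (Springer fiber).** For a partition $\lambda$ of $n$, let $H$ be a nilpotent matrix of Jordan type $\lambda$. Then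
$$\mathrm{Springer}_\lambda=\{F_\bullet\in GL_n/B:\ H F_i\subset F_i\text{ for all }1\le i\le n\}.$$

Let $\lambda'_j$ be the number of Jordan blocks of size at least $j$, so $\lambda'$ is the conjugate partition. We recall two facts. First, $\dim\mathrm{Springer}_\lambda=\sum_j\binom{\lambda'_j}{2}$ (Spaltenstein). Second, the irreducible components $\mathrm{Springer}_T$ are indexed by the standard Young tableaux $T$ of shape $\lambda$. We use this indexing: for a generic flag in the component, the Jordan types of $H|_{F_1},H|_{F_2},\dots$ form a chain of Young diagrams, each with one box more than the last, and $T$ has the entry $i$ in the box added at step $i$.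

**Example 1.** Let $\lambda=(2,1)$, with $He_2=e_1$, $He_1=He_3=0$. A flag in the Springer fiber has $F_1\subset\ker H=\langle e_1,e_3\rangle$. Either $F_2=\ker H$, or $HF_2=\langle e_1\rangle\subset F_2$, and then $F_1\subset F_2\cap\ker H=\langle e_1\rangle$. So there are two components, each a projective line: $D_1=\{F_2=\ker H,\ F_1\text{ any line in it}\}$ and $D_2=\{F_1=\langle e_1\rangle,\ F_2\text{ any plane containing it}\}$. They meet in one point. The dimension agrees with $\binom22+\binom12=1$. On $D_1$ the type of $H|_{F_2}$ is $(1,1)$, so the tableau has rows $1\,3$ and $2$. On $D_2$ it is generically $(2)$, so the tableau has rows $1\,2$ and $3$.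

**Definition (tangent cone, $h$-polynomial).** Let $p$ be a point of a variety $X$, with local ring $R=\mathcal O_{X,p}$ and maximal ideal $\mathfrak m_p$. The tangent cone of $X$ at $p$ is $\mathrm{Spec}\,\mathrm{gr}\,R$, where $\mathrm{gr}\,R=\bigoplus_{k\ge0}\mathfrak m_p^k/\mathfrak m_p^{k+1}$. The polynomial $h_{p,X}(\eta)\in\mathbb Z[\eta]$ is defined by
$$\sum_{k\ge0}\dim_{\mathbb C}(\mathfrak m_p^k/\mathfrak m_p^{k+1})\,\eta^k=\frac{h_{p,X}(\eta)}{(1-\eta)^{\dim R}} .\tag{1}$$
For irreducible $X$ we have $\dim R=\dim X$.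

**Example 2.** At a smooth point $\mathrm{gr}\,R$ is a polynomial ring, so $h=1$. At the cusp with coordinate ring $\mathbb C[t^2,t^3]$, the relation $y^2=x^3$ has initial form $y^2$, so $\mathrm{gr}\,R=\mathbb C[x,y]/(y^2)$ and $h=1+\eta$. At the node $xy=0$, for instance where $D_1$ and $D_2$ meet, also $h=1+\eta$. On $D_1$ and $D_2$ separately, $h=1$ everywhere.

**Definition (upper-semicontinuity).** The map $p\mapsto h_{p,X}$ is upper-semicontinuous on $X$ if every $p\in X$ has a Zariski open neighborhood $U\subseteq X$ such that, for all $q\in U$, the polynomial $h_{p,X}-h_{q,X}$ has nonnegative coefficients. On the cuspidal curve this holds: $h$ is $1+\eta$ at the cusp and $1$ elsewhere.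

Recall that the depth of a Noetherian local ring is the common length of its maximal regular sequences, that $\operatorname{depth}\le\dim$, and that the ring is Cohen–Macaulay when equality holds.

**Example 3.** Two planes in $\mathbb C^4$ meeting in a point have coordinate ring $R=\mathbb C[x,y,z,w]/(xz,xw,yz,yw)$. An element is a pair of polynomials, in $x,y$ and in $z,w$, with the same constant term. So the Hilbert series is $\frac{2}{(1-\eta)^2}-1$, which gives $h=1+2\eta-\eta^2$. The ring is not Cohen–Macaulay at the origin. The element $x+z$ is a nonzerodivisor, being nonzero on each plane. Modulo $x+z$ we have $x\cdot x=-xz=0$, $xz=0$, $xy=-zy=0$ and $xw=0$, while $x\neq0$. So the maximal ideal kills $x$, and the depth is $1<2$.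

## 2. Three statements of Insko and Yong, asked for $\mathrm{Springer}_T$

For a regular nilpotent matrix $N$, the Peterson variety is $\mathrm{Pet}_n=\{F_\bullet: N F_i\subset F_{i+1},\ 1\le i\le n-1\}$. For $X=\mathrm{Pet}_n$, Erik Insko and Alexander Yong, in "Patch ideals and Peterson varieties" (arXiv:1101.3255, 2011), conjecture:

1. (i) for every $p\in X$, the tangent cone of $X$ at $p$ is Cohen–Macaulay;
2. (ii) for every $p\in X$, $h_{p,X}$ has nonnegative coefficients;
3. (iii) the map $p\mapsto h_{p,X}$ is upper-semicontinuous on $X$.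

The conjecture is known to fail in general for the possibly reducible varieties $\mathrm{Springer}_\lambda$. Their paper states that it is not known whether it holds for the components. So the problem is: do (i), (ii), (iii) all hold for $X=\mathrm{Springer}_T$, for every $n$, every $\lambda$ and every $T$?

In the smallest cases they do. For $\lambda=(n)$ the Springer fiber is a point, for $\lambda=(1^n)$ it is the whole flag variety, which is smooth, and for $\lambda=(2,1)$ both components are projective lines. In general the answer is no.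

**Theorem 1.** Let $r\ge1$, $b\ge2$, and let $\lambda$ be a partition with at least $3r$ parts equal to $b$ and at least $3r$ parts equal to $b+2$. Then there are a standard tableau $T$ of shape $\lambda$ and a point $p\in X=\mathrm{Springer}_T$ with
$$h_{p,X}(\eta)=(1+2\eta-\eta^2)^r,\qquad \dim\mathcal O_{X,p}-\operatorname{depth}\mathcal O_{X,p}=r .$$
Hence (i), (ii), (iii) all fail for $X$. Moreover $X$ is neither Cohen–Macaulay nor normal.

For $r=1$, $b=2$ and $\lambda=(4,4,4,2,2,2)$ this is an example with $n=18$ and $h_{p,X}=1+2\eta-\eta^2$. Taking $\lambda=(4^3,2^3,1^{n-18})$ gives an example for every $n\ge18$. No claim is made that $18$ is minimal, and the $T$ for which (i)–(iii) hold are not classified.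

**Lemma 2.** If $X$ is an irreducible variety and $h_{p,X}=(1+2\eta-\eta^2)^r$ with $r\ge1$, then (i), (ii), (iii) all fail for $X$, and each fails at $p$.

*Proof.* The coefficient of $\eta^{2r}$ is $(-1)^r$. The coefficient of $\eta^{2r-1}$ is $2r(-1)^{r-1}$: take $2\eta$ from one factor and $-\eta^2$ from the others. One of the two is negative, in positive degree. So (ii) fails.

Suppose $\mathrm{gr}\,\mathcal O_{X,p}$ were Cohen–Macaulay. It is generated in degree one over the infinite field $\mathbb C$, so it has a system of parameters consisting of $\dim X$ linear forms, and this is a regular sequence. Dividing by one of these forms multiplies the Hilbert series by $1-\eta$. So $h_{p,X}$ is the Hilbert series of the Artinian quotient and has coefficients $\ge0$, a contradiction. So (i) fails.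

Every neighborhood of $p$ contains smooth points $q$ of $X$. There $h_{q,X}=1$, and $h_{p,X}-1$ has a negative coefficient. So (iii) fails. $\square$

## 3. What local equations give, and smooth equivalence instead

The first thing to try is to write equations for the Springer fiber in a chart of the flag variety and read off the tangent cone of a component. Let us do it in Example 1 near the point where $D_1$ and $D_2$ meet. Put $F_1=\langle e_1+ae_3+be_2\rangle$ and $F_2=F_1+\langle e_3+ce_2\rangle$. A vector $x_1e_1+x_2e_2+x_3e_3$ lies in $F_2$ iff $x_2=bx_1+c(x_3-ax_1)$. Since $H(e_1+ae_3+be_2)=be_1$ and $H(e_3+ce_2)=ce_1$, the condition on $F_1$ is $ab=b^2=0$, and the condition on $F_2$ adds only $c(b-ac)=0$. The zero set is $b=0$, $ac=0$. But the equations themselves are not reduced: all of them lie in the square of the maximal ideal of the origin, so $b$ is not in the ideal they generate. Nor do they distinguish the line $a=0$ ($D_2$) from the line $c=0$ ($D_1$).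

This is the point at which the approach stops. The evident equations describe the union of all components, and not even with its reduced structure. A single component is known to us only as the closure of a locus of flags, and we need the ideal of that closure. For $\lambda=(4,4,4,2,2,2)$ we have $\lambda'=(6,6,3,3)$, so we would be asking for a closure of dimension $15+15+3+3=36$ in a flag variety of dimension $153$.

The way out is never to compute that ideal. We carry the closure through smooth maps, which commute with closures, until we reach a closure with an explicit parametrization.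

**Definition (smooth equivalence).** Germs $(X,x)$ and $(Y,y)$ are smoothly equivalent, written $(X,x)\sim(Y,y)$, if there are a variety $Z$, a point $z\in Z$ and smooth morphisms $Z\to X$, $Z\to Y$ with $z\mapsto x$ and $z\mapsto y$.

For example $(X\times\mathbb C,(x,0))\sim(X,x)$, with $Z=X\times\mathbb C$. An étale map $f:Z\to Y$ gives $(Z,z)\sim(Y,f(z))$. The relation is transitive: given $X\leftarrow Z\to Y\leftarrow Z'\to Y'$, the fiber product $Z\times_YZ'$ is smooth over $Z$ and over $Z'$, hence reduced, and it maps smoothly to $X$ and to $Y'$.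

**Lemma 3.** Smoothly equivalent germs have the same $h$-polynomial and the same number $\dim-\operatorname{depth}$, and one is normal iff the other is.

*Proof.* If $Z\to X$ is smooth at $z$ of relative dimension $s$, then $\hat{\mathcal O}_{Z,z}\cong\hat{\mathcal O}_{X,x}[[t_1,\dots,t_s]]$. Completion changes neither the Hilbert series nor dimension nor depth. Adjoining $s$ power series variables multiplies the Hilbert series by $(1-\eta)^{-s}$ and raises dimension and depth by $s$. So $h$ and $\dim-\operatorname{depth}$ are unchanged. Normality ascends along smooth morphisms and descends along flat local homomorphisms. $\square$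

**Lemma 4.** Let $f:Z\to Y$ be smooth and $L\subset Y$ constructible. Then $f^{-1}(\overline L)=\overline{f^{-1}(L)}$. Moreover $Z\times_Y\overline L$ is reduced, so it is the variety $f^{-1}(\overline L)$, and it is smooth over $\overline L$.

*Proof.* The set $f^{-1}(\overline L)$ is closed and contains $f^{-1}(L)$. Conversely, let $z\in f^{-1}(\overline L)$ and let $N$ be an open neighborhood of $z$. Since $f$ is open, $f(N)$ is an open neighborhood of $f(z)\in\overline L$. So it meets $L$, and $N$ meets $f^{-1}(L)$. Finally, $Z\times_Y\overline L$ is smooth over the reduced scheme $\overline L$, hence reduced. $\square$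

The proof of Theorem 1 is the chain
$$(\mathrm{Springer}_T,p)\sim(C,M)\sim(\mathcal C,(0,B))\sim(\mathcal L,(0,W_0))\sim(\mathcal E,(\chi_0,0))\sim\prod_{i=1}^r(\mathcal E_1,\cdot),\tag{2}$$
where $\mathcal E_1\cong\mathbb C\times\mathrm{Spec}\,\mathcal A$ for an explicit ring $\mathcal A$ of dimension two. We build it from the right end to the left.

## 4. The plane with one tangent direction removed

Let
$$\mathcal A=\mathbb C[v^2,v^3,u,uv]\subset\mathbb C[v,u],\qquad \mathfrak m=(v^2,v^3,u,uv).$$
The monomials in $\mathcal A$ are all $v^iu^j$ except $v$. Indeed, for $j=0$ we get all $i\ne1$. For $j\ge1$ use $(v^2)^{i/2}u^j$ if $i$ is even and $(uv)\,u^{j-1}(v^2)^{(i-1)/2}$ if $i$ is odd. So $\mathcal A$ consists of the polynomials with no linear term in $v$, and $\mathbb C[v,u]=\mathcal A\oplus\mathbb Cv$.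

**Lemma 5.** The Hilbert series of $\mathcal A_{\mathfrak m}$ is $\dfrac{1+2\eta-\eta^2}{(1-\eta)^2}$. Moreover $\dim\mathcal A_{\mathfrak m}=2$, $\operatorname{depth}\mathcal A_{\mathfrak m}=1$, and $\mathcal A_{\mathfrak m}$ is not normal.

*Proof.* The power $\mathfrak m^k$ is spanned by the monomials that are products of at least $k$ of the four generators. Let $\mathrm{ord}(v^iu^j)$ be the largest number of factors in such a product. Then $\mathfrak m^k/\mathfrak m^{k+1}$ has as basis the monomials of order exactly $k$. The weight $j+i/2$ takes the values $1,\frac32,1,\frac32$ on the generators $v^2,v^3,u,uv$, so $\mathrm{ord}(v^iu^j)\le j+\lfloor i/2\rfloor$. Equality holds: use the two products displayed above, and $v^3(v^2)^{(i-3)/2}$ when $j=0$ and $i\ge3$ is odd. So for each $(s,j)\in\mathbb Z_{\ge0}^2$ there are two monomials of order $s+j$, namely $i=2s$ and $i=2s+1$, except that $(0,0)$ gives only the monomial $1$. Hence the series is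
$$\frac{2}{(1-\eta)^2}-1=\frac{1+2\eta-\eta^2}{(1-\eta)^2}.$$

The ring $\mathbb C[v,u]$ is finite over $\mathcal A$, so $\dim\mathcal A_{\mathfrak m}=2$. The element $u$ is a nonzerodivisor. The element $uv\in\mathcal A$ is not in $u\mathcal A_{\mathfrak m}$: otherwise $gv\in\mathcal A$ for some $g\in\mathcal A$ with $g(0)\ne0$, but $gv$ has the term $g(0)v$. On the other hand $\mathfrak m v\subset\mathcal A$, since $v^3,v^4,uv,uv^2\in\mathcal A$. So $\mathfrak m\cdot uv\subset u\mathcal A$. Thus $\mathfrak m$ kills a nonzero element of $\mathcal A_{\mathfrak m}/(u)$, this quotient has depth $0$, and $\operatorname{depth}\mathcal A_{\mathfrak m}=1$.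

Finally $v=v^3/v^2$ lies in the fraction field and is integral over $\mathcal A$ (it is a root of $t^2-v^2$). It is not in $\mathcal A_{\mathfrak m}$, by the argument just given. $\square$

The series is the one of Example 3, but $\mathcal A$ is a domain.

**Lemma 6.** Let $x\in X$ and $y\in Y$. For $(x,y)\in X\times Y$, Hilbert series (hence $h$-polynomials) multiply, dimensions and depths add, and if $X\times Y$ is normal at $(x,y)$, then $X$ is normal at $x$ and $Y$ at $y$.

*Proof.* Let $R=\mathcal O_{X,x}$ and $S=\mathcal O_{Y,y}$. The local ring of the product is the localization of $R\otimes_{\mathbb C}S$ at $\mathfrak n=\mathfrak m_R\otimes S+R\otimes\mathfrak m_S$, and $\mathfrak n^k=\sum_{i+j=k}\mathfrak m_R^i\otimes\mathfrak m_S^j$. Since we tensor over a field, $\mathfrak n^k/\mathfrak n^{k+1}=\bigoplus_{i+j=k}\mathrm{gr}_iR\otimes\mathrm{gr}_jS$. Localizing does not change this quotient. So the Hilbert series multiply, and dimensions add. The local ring of the product is flat over $R$ with closed fiber $S$. So depth is additive,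 and normality descends to $R$; the same holds for $S$ by symmetry. $\square$

## 5. Square-zero matrices commuting with a cyclic matrix

For $1\le r$ and $2r\le k$ let
$$\mathcal L^\circ=\{(a,W)\in\mathfrak{gl}_k\times GL_k:\ aW=Wa,\ a^2=0,\ \mathrm{rk}\,a=r\},\qquad\mathcal L=\overline{\mathcal L^\circ}\subset\mathfrak{gl}_k\times GL_k .$$
We look for points $(0,W)$ at which $\mathcal L$ is badly singular. Let $\mathcal M_k$ be the space of monic polynomials of degree $k$ in $T$, let $\mathbb C[T]_{<k}$ be the space of polynomials of degree less than $k$, and put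
$$\mathcal E^\circ=\{(\chi,f)\in\mathcal M_k\times\mathbb C[T]_{<k}:\ \chi\mid f^2,\ \deg\gcd(f,\chi)=k-r\},\qquad\mathcal E=\overline{\mathcal E^\circ}.$$

**Step 1: from matrices to polynomials.** The aim is to replace $(a,W)$, for cyclic $W$, by $(\chi,f)$ with $\chi=\chi_W$ and $a=f(W)$.

Let $\mathcal U\subset GL_k$ be the open set of invertible cyclic matrices, that is, those for which $1,W,\dots,W^{k-1}$ are linearly independent. For $W\in\mathcal U$ the $\mathbb C[T]$-module $\mathbb C^k$ is $\mathbb C[T]/(\chi_W)$, and the centralizer of $W$ is $\mathbb C[W]$. So $(W,f)\mapsto(f(W),W)$ is a morphism of trivial vector bundles $\mathcal U\times\mathbb C[T]_{<k}\to\mathcal U\times\mathfrak{gl}_k$ that is injective on every fiber. It is therefore an isomorphism onto a subbundle, and this subbundle is the closed subvariety $\{aW=Wa\}$ of $\mathfrak{gl}_k\times\mathcal U$.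

The map $W\mapsto\chi_W$ from $\mathcal U$ to $\mathcal M_k$ is smooth. By Newton's identities in characteristic $0$, the functions $\frac1{i+1}\mathrm{tr}\,W^{i+1}$, $0\le i<k$, are pulled back from coordinates on $\mathcal M_k$. Their differentials at $W$ are $\delta\mapsto\mathrm{tr}(W^i\delta)$. These are independent because the $W^i$ are independent and the trace form is nondegenerate. So
$$\Psi:\mathcal U\times\mathbb C[T]_{<k}\to\mathcal M_k\times\mathbb C[T]_{<k},\qquad(W,f)\mapsto(\chi_W,f)$$
is smooth. On $\mathbb C[T]/(\chi_W)$ the matrix $f(W)$ is multiplication by $f$. Hence $\mathrm{rk}\,f(W)=k-\deg\gcd(f,\chi_W)$, and $f(W)^2=0$ iff $\chi_W\mid f^2$. So $\Psi^{-1}(\mathcal E^\circ)$ is $\mathcal L^\circ\cap(\mathfrak{gl}_k\times\mathcal U)$ in these coordinates. By Lemma 4, $\Psi^{-1}(\mathcal E)$ is $\mathcal L\cap(\mathfrak{gl}_k\times\mathcal U)$ and is smooth over $\mathcal E$. Therefore, for $W_0\in\mathcal U$ with $\chi_{W_0}=\chi_0$,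
$$(\chi_0,0)\in\mathcal E\ \Longrightarrow\ (0,W_0)\in\mathcal L\ \text{ and }\ (\mathcal L,(0,W_0))\sim(\mathcal E,(\chi_0,0)).\tag{3}$$

**Small cases by hand.** If $\chi_0$ has distinct roots, then so has every nearby $\chi$. For such $\chi$, $\chi\mid f^2$ forces $\chi\mid f$, so $f=0$, and $(\chi_0,0)\notin\mathcal E$. So we need multiple roots. Try a double root, with $k=2$ and $r=1$. If $(\chi,f)\in\mathcal E^\circ$ and $g=\gcd(f,\chi)$ is monic of degree $1$, then $\chi=(T-x)g$ and $f=ug$ with $u\ne0$, and $\chi\mid f^2$ forces $g=T-x$. So $\mathcal E$ is the set of all $((T-x)^2,u(T-x))$. The map $(x,u)\mapsto(-2x,x^2,u,-ux)$ is a closed embedding of a plane, so $\mathcal E$ is smooth. A double root is not enough. The next case is a triple root.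

**Step 2: the germ for a triple root.** Let $\mathcal E_1^\circ,\mathcal E_1$ be $\mathcal E^\circ,\mathcal E$ for $k=3$, $r=1$. The aim is to compute $\mathcal E_1$ completely.

Let $(\chi,f)\in\mathcal E^\circ_1$ and let $g=\gcd(f,\chi)$ be monic of degree $2$. Then $\chi=(T-x)g$, and $f=ug$ with a constant $u\ne0$, because $\deg f<3$. The condition $\chi\mid f^2$ says $(T-x)\mid g$, so $g=(T-x)(T-y)$. Conversely every such pair qualifies. So
$$\mathcal E_1^\circ=\{((T-x)^2(T-y),\ u(T-x)(T-y)):\ x,y,u\in\mathbb C,\ u\ne0\}.$$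
Put $x=\tau+v$, $y=\tau-2v$, $T'=T-\tau$. Then $3\tau$ is the sum of the roots of $\chi$, hence a coordinate function on $\mathcal M_3$. So writing $\chi=T'^3+eT'+e'$, and $f$ in powers of $T'$, is an automorphism of the ambient affine space: its new coordinates are $\tau,e,e'$ and the three coefficients of $f$. We find
$$\chi=(T'-v)^2(T'+2v)=T'^3-3v^2T'+2v^3,$$
$$f=u(T'-v)(T'+2v)=uT'^2+uv\,T'-2uv^2 .$$
The map $\mathbb C^3\to\mathbb C^6$, $(\tau,v,u)\mapsto(\tau,-3v^2,2v^3,u,uv,-2uv^2)$, is finite, since $v$ is integral over $\mathbb C[v^2]$. So its image is closed. Since $\{u\ne0\}$ is dense in $\mathbb C^3$, the image is $\mathcal E_1$. Because $uv^2=u\cdot v^2$, its coordinate ring is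
$$\mathbb C[\mathcal E_1]=\mathbb C[\tau]\otimes\mathbb C[v^2,v^3,u,uv]=\mathbb C[\tau]\otimes\mathcal A .\tag{4}$$
The point $((T-z)^3,0)$ is the image of $\tau=z$, $v=u=0$. It lies in $\mathcal E_1$, and the germ there is smoothly equivalent to $\mathrm{Spec}\,\mathcal A$ at the origin.

**Step 3: several triple roots.** The aim is a product of $r$ copies of this germ. Let $k=3r$ (so $2r\le k$), let $z_1,\dots,z_r$ be distinct and nonzero, and put $\chi_0=\prod_i(T-z_i)^3$. Let $W_0\in GL_k$ be a cyclic matrix with characteristic polynomial $\chi_0$.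

Let $D_0$ be the open set of tuples $(\chi_i,f_i)_{i\le r}$ with $\chi_i\in\mathcal M_3$ pairwise coprime and $f_i\in\mathbb C[T]_{<3}$. Let $\psi:D_0\to\mathcal M_k\times\mathbb C[T]_{<k}$ send it to $(\prod_i\chi_i,f)$ with $f\equiv f_i\bmod\chi_i$ for all $i$. Here $f$ depends regularly on the data: the linear map $f\mapsto(f\bmod\chi_i)_i$ has entries polynomial in the coefficients of the $\chi_i$, and it is invertible on $D_0$. Source and target have dimension $6r$. The differential of $\psi$ is injective. Indeed, if $\sum_i\delta_i\prod_{j\neq i}\chi_j=0$ with $\deg\delta_i<3$, then reducing modulo $\chi_i$ gives $\chi_i\mid\delta_i$, so $\delta_i=0$; and for fixed $\chi_i$ the map in the $f_i$ is a linear isomorphism. So $\psi$ is étale.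

We have $\prod\chi_i\mid f^2$ iff $\chi_i\mid f_i^2$ for all $i$. In that case $f_i$ acts on the $3$-dimensional space $\mathbb C[T]/(\chi_i)$ with square zero, hence with rank at most $1$. The rank of $f$ on $\mathbb C[T]/(\prod\chi_i)$ is the sum of these ranks, so it equals $r$ iff each of them is $1$. Hence $\psi^{-1}(\mathcal E^\circ)=D_0\cap\prod\mathcal E_1^\circ$. By Lemma 4, $\psi^{-1}(\mathcal E)=D_0\cap\prod\mathcal E_1$, and this is étale over $\mathcal E$. The tuple $((T-z_i)^3,0)_i$ lies in this set, by Step 2 and because the $z_i$ are distinct, and it maps to $(\chi_0,0)$. So $(\chi_0,0)\in\mathcal E$ and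
$$(\mathcal E,(\chi_0,0))\sim\prod_{i=1}^r\big(\mathcal E_1,((T-z_i)^3,0)\big).\tag{5}$$

**Proposition 7.** For $k=3r$ and $W_0$ as in Step 3, $(0,W_0)\in\mathcal L$. At this point $\mathcal L$ has $h$-polynomial $(1+2\eta-\eta^2)^r$ and $\dim-\operatorname{depth}=r$, and $\mathcal L$ is not normal there.

*Proof.* Combine (3), (5) and (4) with Lemmas 3, 5 and 6. $\square$

## 6. Conormal bundles of quiver orbits

Now we approach from the side of geometry. Fix $m\ge2$ and a graded space $V=\bigoplus_{i=1}^{m-1}V_i$ with $\dim V_i=d_i$. Put $V_0=V_m=0$ and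
$$E_d=\bigoplus_i\mathrm{Hom}(V_{i+1},V_i)\ni\beta,\qquad E_d^*=\bigoplus_i\mathrm{Hom}(V_i,V_{i+1})\ni\alpha,\qquad G_d=\prod_iGL(V_i),$$
with pairing $\langle\alpha,\beta\rangle=\sum_i\mathrm{tr}(\alpha_i\beta_i)$. View $\beta$ and $\alpha$ as operators on $V$ of degree $-1$ and $+1$.

**Definition (the variety $\Lambda_d$, modules, socles).** Let $\Lambda_d=\{(\beta,\alpha)\in E_d\times E_d^*:\alpha\beta=\beta\alpha\}$. In particular $\beta\alpha=0$ on $V_1$ and $\alpha\beta=0$ on $V_{m-1}$. A point $N\in\Lambda_d$ is called a module, and $N_c$ denotes $V_c$ with this structure. Put $\mathrm{soc}_c(N)=\{x\in N_c:\alpha x=0=\beta x\}$.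

**Example 4.** For $m=3$ and $d=(1,1)$, $\beta$ and $\alpha$ are numbers with $\alpha\beta=0$. So $\Lambda_d$ is a pair of lines crossing. At $(\beta,\alpha)=(1,0)$ we have $\mathrm{soc}_1=V_1$ and $\mathrm{soc}_2=0$.

**Lemma 8.** The irreducible components of $\Lambda_d$ are the closures $\overline{T^*_OE_d}$ of the conormal bundles of the $G_d$-orbits $O\subset E_d$. All have dimension $\dim E_d$ and are $G_d$-stable.

*Proof.* For $g=(g_i)\in\mathrm{Lie}\,G_d$ the infinitesimal action is $\delta\beta_i=g_i\beta_i-\beta_ig_{i+1}$, so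
$$\langle\alpha,\delta\beta\rangle=\sum_i\mathrm{tr}\big(g_i(\beta_i\alpha_i-\alpha_{i-1}\beta_{i-1})\big).$$
Thus $\alpha\beta=\beta\alpha$ iff $\alpha$ annihilates $T_\beta(G_d\beta)$, that is, $\Lambda_d=\bigsqcup_OT^*_OE_d$. There are finitely many orbits, by Gabriel's theorem for the linear quiver. Each $T^*_OE_d$ is a vector bundle of rank $\operatorname{codim}O$ over the irreducible smooth locally closed $O$, so it is irreducible, locally closed and of dimension $\dim E_d$; it is also $G_d$-stable. A finite disjoint union of irreducible locally closed sets of the same dimension has their closures as its components. $\square$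

In Example 4 the orbits are $\{0\}$ and $\mathbb C^*$, and the two lines are the closures of their conormal bundles.

## 7. A square of maps inside type $A_5$

Where could commuting pairs $(a,W)$ come from? For a chain of isomorphisms, base changes turn every map into the identity, one vertex after another, and no matrix survives. Around a square of isomorphisms one matrix $W$ survives. So we want the conormal variety of an orbit of representations of a square $P\to Q\to R$, $P\to S\to R$. Our quiver is linear, not a square. But the square appears in a slice transverse to a suitable orbit, and this is the idea of the construction.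

Let $1\le r$, $2r\le k$, $P=Q=R=S=\mathbb C^k$ (distinguished in notation), and
$$V_1=R,\quad V_2=S\oplus R,\quad V_3=Q\oplus S,\quad V_4=P\oplus S,\quad V_5=P .$$
Write $E,G$ for $E_d,G_d$ with $d=(k,2k,2k,2k,k)$, $m=6$. For
$$A=(A_1,A_2,A_3,A_4)\in\mathbb A:=\mathrm{Hom}(P,Q)\oplus\mathrm{Hom}(Q,R)\oplus\mathrm{Hom}(P,S)\oplus\mathrm{Hom}(S,R)$$
let $x_A\in E$ be the representation
$$\beta_4p=(p,A_3p),\quad\beta_3(p,s)=(A_1p,s),\quad\beta_2(q,s)=(s,A_2q),\quad\beta_1(s,r)=A_4s+r .$$
The composite $\beta_1\beta_2\beta_3\beta_4$ is $A_4A_3+A_2A_1$, the sum of the two paths around the square. At $A=0$ the spaces $P,S,Q,R$ are carried identically along the intervals of vertices $5\to4$, $4\to3\to2$, $3$, and $2\to1$ respectively.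

**Lemma 9.** The $\alpha\in E^*$ commuting with $x_0$ are exactly the following, for $B=(B_1:Q\to P,\ B_2:R\to Q,\ B_3:S\to P,\ B_4:R\to S)$:
$$\alpha_4(p,s)=B_3s,\quad\alpha_3(q,s)=(B_1q+B_3s,0),\quad\alpha_2(s,r)=(B_2r,B_4r),\quad\alpha_1(r)=(B_4r,0).$$
Call this $\alpha_B$. Its restriction to the tangent directions of $A\mapsto x_A$ is the functional $A\mapsto\sum_i\mathrm{tr}(B_iA_i)$.

*Proof.* At $x_0$ we have $\beta_4p=(p,0)$, $\beta_3(p,s)=(0,s)$, $\beta_2(q,s)=(s,0)$, $\beta_1(s,r)=r$. Let $\alpha$ commute with $x_0$. We go down the vertices.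

On $V_5$, $\alpha_4\beta_4=0$ gives $\alpha_4(p,s)=B_3s$ for some $B_3$. On $V_4$, $\alpha_3\beta_3=\beta_4\alpha_4$ gives $\alpha_3(0,s)=(B_3s,0)$. Write $\alpha_3(q,0)=(B_1q,Xq)$. On $V_3$, $\alpha_2\beta_2=\beta_3\alpha_3$ reads $\alpha_2(s,0)=(0,Xq)$ for all $q,s$, so $X=0$ and $\alpha_2(s,0)=0$. Write $\alpha_2(0,r)=(B_2r,B_4r)$. On $V_2$, $\alpha_1\beta_1=\beta_2\alpha_2$ gives $\alpha_1(r)=\beta_2(B_2r,B_4r)=(B_4r,0)$.

Conversely, $\alpha_B$ commutes with $x_0$:

- on $V_5$: $\alpha_4\beta_4p=\alpha_4(p,0)=0$;
- on $V_4$: $\alpha_3\beta_3(p,s)=(B_3s,0)=\beta_4\alpha_4(p,s)$;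
- on $V_3$: $\alpha_2\beta_2(q,s)=\alpha_2(s,0)=0$ and $\beta_3\alpha_3(q,s)=\beta_3(B_1q+B_3s,0)=0$;
- on $V_2$: $\alpha_1\beta_1(s,r)=(B_4r,0)=\beta_2(B_2r,B_4r)=\beta_2\alpha_2(s,r)$;
- on $V_1$: $\beta_1\alpha_1r=\beta_1(B_4r,0)=0$.

The tangent direction $A$ is $\beta_4'p=(0,A_3p)$, $\beta_3'(p,s)=(A_1p,0)$, $\beta_2'(q,s)=(0,A_2q)$, $\beta_1'(s,r)=A_4s$. Then $\alpha_4\beta_4'p=B_3A_3p$, $\alpha_3\beta_3'(p,s)=(B_1A_1p,0)$, $\alpha_2\beta_2'(q,s)=(B_2A_2q,B_4A_2q)$ and $\alpha_1\beta_1'(s,r)=(B_4A_4s,0)$. Their traces are $\mathrm{tr}\,B_3A_3$, $\mathrm{tr}\,B_1A_1$, $\mathrm{tr}\,B_2A_2$, $\mathrm{tr}\,B_4A_4$. $\square$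

By the proof of Lemma 8, the $\alpha$ annihilating $T_{x_0}(Gx_0)$ are the $\alpha_B$. If $\alpha_B$ also annihilates the directions $\mathbb A$, then $B=0$. So $T_{x_0}(Gx_0)$ and $\mathbb A$ together span $E$, and
$$\sigma:G\times\mathbb A\to E,\qquad(g,A)\mapsto g\,x_A,$$
is smooth at $(1,0)$. Its smooth locus is open and stable under left translation by $G$, so it is $G\times\mathcal V$ for an open $\mathcal V\ni0$ in $\mathbb A$.

**Lemma 10.** Let $O\subset E$ be a $G$-orbit with $X^\circ_{\mathcal V}:=\{A\in\mathcal V:x_A\in O\}\ne\emptyset$. Then $X^\circ_{\mathcal V}$ is smooth. If $(0,B)\in\overline{T^*_{X^\circ_{\mathcal V}}\mathcal V}\subset\mathcal V\times\mathbb A^*$, then $(x_0,\alpha_B)\in\overline{T^*_OE}$ and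
$$(\overline{T^*_OE},(x_0,\alpha_B))\sim(\overline{T^*_{X^\circ_{\mathcal V}}\mathcal V},(0,B)).$$

*Proof.* On $G\times\mathcal V$ we have $\sigma^{-1}(O)=G\times X^\circ_{\mathcal V}$. Since $\sigma$ is smooth there and $O$ is smooth, this preimage is smooth, with $T_y\sigma^{-1}(O)=d\sigma_y^{-1}(T_{\sigma(y)}O)$.

Since $d\sigma$ is onto at every point, its transpose is a closed embedding
$$\iota:(G\times\mathcal V)\times_ET^*E\to T^*(G\times\mathcal V),\qquad(y,\xi)\mapsto(y,\xi\circ d\sigma_y).$$
It maps the annihilator of $T_{\sigma(y)}O$ onto the annihilator of $T_y\sigma^{-1}(O)$: a functional vanishing on $d\sigma_y^{-1}(T_{\sigma(y)}O)$ vanishes on $\ker d\sigma_y$, hence factors through $d\sigma_y$, and the factor kills $T_{\sigma(y)}O$. So $\iota$ carries the preimage of $T^*_OE$ onto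
$$T^*_{\sigma^{-1}(O)}(G\times\mathcal V)=(\text{zero section of }T^*G)\times T^*_{X^\circ_{\mathcal V}}\mathcal V .$$

The projection $(G\times\mathcal V)\times_ET^*E\to T^*E$ is a base change of $\sigma$, hence smooth. By Lemma 4, the variety $Z:=(G\times\mathcal V)\times_E\overline{T^*_OE}$ is the closure of the preimage of $T^*_OE$, and it is smooth over $\overline{T^*_OE}$. As $\iota$ is a closed embedding, it identifies $Z$ with $G\times\overline{T^*_{X^\circ_{\mathcal V}}\mathcal V}$, which is smooth over its second factor. The point $(1;0,B)$ corresponds to $(1,0,\alpha)$, where $\alpha$ annihilates $T_{x_0}(Gx_0)$ and restricts to $B$ on $\mathbb A$. By Lemma 9, $\alpha=\alpha_B$. $\square$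

**The orbit.** Let $X^\circ\subset\mathbb A$ be the set of $A$ with
$$\mathrm{rk}A_1=\mathrm{rk}A_2=\mathrm{rk}A_3=\mathrm{rk}A_4=r,\quad\ker A_1=\ker A_3,\quad\mathrm{im}A_2=\mathrm{im}A_4,\quad A_2A_1=0,\quad A_4A_3=0 .$$

**Lemma 11.** (a) $X^\circ$ is a single orbit of $K=GL(P)\times GL(Q)\times GL(R)\times GL(S)$. (b) There is a $G$-orbit $O\subset E$ with $\{A\in\mathbb A:x_A\in O\}=X^\circ$.

*Proof.* (a) We bring $A$ to a normal form. Choose $p_1,\dots,p_r\in P$ lifting a basis of $P/\ker A_1$, and put $q_i=A_1p_i$, $s_i=A_3p_i$. The $q_i$ are independent, and so are the $s_i$ because $\ker A_3=\ker A_1$. Choose a basis $\rho_1,\dots,\rho_r$ of $\mathrm{im}A_2=\mathrm{im}A_4$ and $q_i'\in Q$, $s_i'\in S$ with $A_2q_i'=\rho_i=A_4s_i'$. Since $q_i\in\ker A_2$ and the $q_i'$ are independent modulo $\ker A_2$, the family $(q_i,q_i')$ is independent. Likewise $(s_i,s_i')$ is independent, using $s_i\in\ker A_4$. Complete to bases using vectors of $\ker A_1$ in $P$, of $\ker A_2$ in $Q$, of $\ker A_4$ in $S$, and arbitrarily in $R$. In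 these bases $p_i\mapsto q_i$, $p_i\mapsto s_i$, $q_i'\mapsto\rho_i$, $s_i'\mapsto\rho_i$, and all other basis vectors go to $0$. This is one normal form, and it exists because $2r\le k$.

(b) A representation of the linear quiver $V_5\to V_4\to\dots\to V_1$ is a direct sum of interval representations. The rank $\rho_{ij}$ of the composite $V_j\to V_i$ is the number of intervals containing $i$ and $j$ (with $\rho_{ii}=d_i$, and $0$ for indices out of range). So the multiplicity of the interval $[i,j]$ is $\rho_{ij}-\rho_{i-1,j}-\rho_{i,j+1}+\rho_{i-1,j+1}$, and for fixed $d$ the ranks of all composites classify the orbits. For $x_A$ they are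
$$\begin{aligned}&\mathrm{rk}\,\beta_4=\mathrm{rk}\,\beta_1=k,\quad\mathrm{rk}\,\beta_3=k+\mathrm{rk}A_1,\quad\mathrm{rk}\,\beta_2=k+\mathrm{rk}A_2,\\
&\mathrm{rk}\,\beta_3\beta_4=\mathrm{rk}\tbinom{A_1}{A_3},\quad\mathrm{rk}\,\beta_2\beta_3=k+\mathrm{rk}A_2A_1,\quad\mathrm{rk}\,\beta_1\beta_2=\mathrm{rk}(A_2\ A_4),\\
&\mathrm{rk}\,\beta_2\beta_3\beta_4=\mathrm{rk}\tbinom{A_3}{A_2A_1},\quad\mathrm{rk}\,\beta_1\beta_2\beta_3=\mathrm{rk}(A_2A_1\ A_4),\quad\mathrm{rk}\,\beta_1\beta_2\beta_3\beta_4=\mathrm{rk}(A_4A_3+A_2A_1);\end{aligned}\tag{6}$$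
for instance $\beta_3\beta_4p=(A_1p,A_3p)$, $\beta_2\beta_3(p,s)=(s,A_2A_1p)$ and $\beta_1\beta_2(q,s)=A_2q+A_4s$. On $X^\circ$ the ten values are, in this order, $k,k,k+r,k+r,r,k,r,r,r,0$. So all $x_A$ with $A\in X^\circ$ lie in one orbit $O$.

Conversely, suppose the ranks have these values. Then $\mathrm{rk}A_1=\mathrm{rk}A_2=r$ and $A_2A_1=0$. The three-step composites then give $\mathrm{rk}A_3=\mathrm{rk}A_4=r$, and the last one gives $A_4A_3=0$. Finally $\mathrm{rk}\binom{A_1}{A_3}=r$ says $\dim(\ker A_1\cap\ker A_3)=k-r$, so $\ker A_1=\ker A_3$; and $\mathrm{rk}(A_2\ A_4)=r$ says $\mathrm{im}A_2=\mathrm{im}A_4$. $\square$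

From now on $O$ is this orbit and $C=\overline{T^*_OE}$, a component of $\Lambda_d$ by Lemma 8. The conditions defining $X^\circ$ are stable under nonzero scalars, so $0\in\overline{X^\circ}$ and $X^\circ_{\mathcal V}=X^\circ\cap\mathcal V\neq\emptyset$. Put $\mathcal C=\overline{T^*_{X^\circ}\mathbb A}\subset\mathbb A\times\mathbb A^*$. As $\mathcal V\times\mathbb A^*$ is open, $\overline{T^*_{X^\circ_{\mathcal V}}\mathcal V}=\mathcal C\cap(\mathcal V\times\mathbb A^*)$.

## 8. Commuting pairs in the conormal variety of the square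

**Step 1: the conormal equations.** We first describe $T^*_{X^\circ}\mathbb A$. Since $X^\circ$ is a $K$-orbit, $(A,B)\in T^*_{X^\circ}\mathbb A$ iff $A\in X^\circ$ and $B$ annihilates $\mathrm{Lie}(K)\cdot A$. The infinitesimal action is $\delta A_1=g_QA_1-A_1g_P$, $\delta A_2=g_RA_2-A_2g_Q$, $\delta A_3=g_SA_3-A_3g_P$, $\delta A_4=g_RA_4-A_4g_S$. Collecting in $\sum\mathrm{tr}(B_i\,\delta A_i)$ the coefficients of $g_P,g_Q,g_S,g_R$, we get
$$B_1A_1+B_3A_3=0,\quad A_1B_1=B_2A_2,\quad A_3B_3=B_4A_4,\quad A_2B_2+A_4B_4=0 .\tag{7}$$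

**Step 2: base change around the square.** The aim is to normalize $B$ where it is invertible. Let $\Omega\subset\mathbb A\times\mathbb A^*$ be the open set where all $B_i$ are invertible, and let $\mathcal T=\{B:B_2=B_3=B_4=1,\ B_1=W\in GL_k\}$. The group $\Gamma=GL(P)\times GL(Q)\times GL(S)\subset K$ acts on $\Omega$ by
$$B_1\mapsto g_PB_1g_Q^{-1},\quad B_2\mapsto g_QB_2,\quad B_3\mapsto g_PB_3g_S^{-1},\quad B_4\mapsto g_SB_4,$$
and accordingly on $A$. The action map $\Gamma\times(\mathbb A\times\mathcal T)\to\Omega$ is an isomorphism. Its inverse is given by $g_S=B_4$, $g_Q=B_2$, $g_P=B_3B_4$, $W=(B_3B_4)^{-1}B_1B_2$, and $A$ is transformed by the inverse group element. As $T^*_{X^\circ}\mathbb A$ is $K$-stable, its intersection with $\Omega$ corresponds to $\Gamma\times\big(T^*_{X^\circ}\mathbb A\cap(\mathbb A\times\mathcal T)\big)$.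

**Step 3: what remains is $\mathcal L^\circ$.** The aim is to solve (7) on $\mathbb A\times\mathcal T$. With $a=A_1$, the second equation gives $A_2=aW$, the first gives $A_3=-Wa$, the third gives $A_4=A_3=-Wa$, and the fourth gives $aW=Wa$. For such $A$ we have $\ker A_3=\ker a=\ker A_1$ and $\mathrm{im}A_2=\mathrm{im}\,a=\mathrm{im}A_4$, all ranks equal $\mathrm{rk}\,a$, and $A_2A_1=Wa^2$, $A_4A_3=W^2a^2$. So $A\in X^\circ$ iff $\mathrm{rk}\,a=r$ and $a^2=0$.

The map $(a,W)\mapsto\big((a,aW,-Wa,-Wa),(W,1,1,1)\big)$ is a closed embedding $\mathfrak{gl}_k\times GL_k\to\mathbb A\times\mathcal T$, and it carries $\mathcal L^\circ$ onto $T^*_{X^\circ}\mathbb A\cap(\mathbb A\times\mathcal T)$. Taking closures in $\Omega$, we get $\mathcal C\cap\Omega\cong\Gamma\times\mathcal L$. So if $(0,W)\in\mathcal L$, then with $B=(W,1,1,1)$ we have $(0,B)\in\mathcal C$ and $(\mathcal C,(0,B))\sim(\mathcal L,(0,W))$. By Lemma 10,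
$$M:=(x_0,\alpha_{(W,1,1,1)})\in C\quad\text{and}\quad(C,M)\sim(\mathcal L,(0,W)).\tag{8}$$

**Step 4: the socle of $M$.** This is the only further information about $M$ needed in the next section. By Lemma 9, $\alpha_4(p,s)=s$, $\alpha_3(q,s)=(Wq+s,0)$, $\alpha_2(s,r)=(r,r)$, $\alpha_1(r)=(r,0)$. The maps $\beta_4$ and $\alpha_1$ are injective, so $\mathrm{soc}_5=\mathrm{soc}_1=0$. On $V_4$, $\beta_3(p,s)=(0,s)$ and $\alpha_4(p,s)=s$, so $\mathrm{soc}_4=P$. On $V_3$, $\beta_2(q,s)=(s,0)$ forces $s=0$, and then $\alpha_3(q,0)=(Wq,0)$ forces $q=0$; so $\mathrm{soc}_3=0$. On $V_2$, $\beta_1(s,r)=r$ forces $r=0$, and $\alpha_2(s,0)=0$; so $\mathrm{soc}_2=S$. Thus $\dim\mathrm{soc}_2=\dim\mathrm{soc}_4=k$, and the other socles vanish.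

## 9. From components of $\Lambda_d$ to components of Springer fibers

**Proposition 12.** Let $H\in\mathrm{End}(\mathbb C^n)$ be nilpotent of Jordan type $\lambda$ with $H^m=0$, and let $w_c$ be the number of Jordan blocks of size $m-c$ ($1\le c\le m-1$). Let $C$ be an irreducible component of $\Lambda_d$ and $M\in C$ with $\dim\mathrm{soc}_c(M)\le w_c$ for all $c$. Then there are $T$ of shape $\lambda$ and $p\in\mathrm{Springer}_T$ with $(\mathrm{Springer}_T,p)\sim(C,M)$.

*Proof.* **Step 1: partial flags as submodules.** The aim is to turn certain partial flags into submodules of one module $J$. Let $J_i=\ker H^i/\mathrm{im}\,H^{m-i}$ for $1\le i\le m-1$, with $\alpha$ induced by $\ker H^i\subset\ker H^{i+1}$ and $\beta$ induced by $H$. On $J_i$ both $\alpha\beta$ and $\beta\alpha$ are induced by $H$, with the conventions at the ends satisfied because $H$ induces $0$ on $J_1$ (a quotient of $\ker H$) and on $J_{m-1}$ (a quotient by $\mathrm{im}\,H$). So $J$ is a module. Put $n_i=d_i+\mathrm{rk}\,H^{m-i}$, with $d_0=d_m=0$, so that $n_0=0$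 and $n_m=n$, and
$$\mathcal F=\{0=F_0\subset F_1\subset\dots\subset F_m=\mathbb C^n:\ \dim F_i=n_i,\ HF_i\subset F_{i-1}\}.$$
For $F\in\mathcal F$ we have $H^iF_i\subset F_0=0$ and $H^{m-i}F_m\subset F_i$, so $\mathrm{im}\,H^{m-i}\subset F_i\subset\ker H^i$. The spaces $F_i/\mathrm{im}\,H^{m-i}$ form a submodule of $J$ of dimension vector $d$. Conversely, let $F_i$ be the preimages of the spaces of such a submodule. Then $F_i\subset F_{i+1}$ and $HF_{i+1}\subset F_i$ for $1\le i\le m-2$. Also $HF_1=0$ since $F_1\subset\ker H$, and $HF_m=\mathrm{im}\,H\subset F_{m-1}$. So $\mathcal F$ is isomorphic to the variety $\mathrm{Sub}_d(J)\subset\prod_i\mathrm{Gr}(d_i,J_i)$ of submodules of dimension vector $d$.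

For instance, take $\lambda=(2,1)$ and $m=2$. Then $J_1=\langle e_1,e_3\rangle/\langle e_1\rangle$. For $d_1=0$ the flag is $F_1=\langle e_1\rangle$, of dimension $1$, and its refinements form $D_2$. For $d_1=1$ it is $F_1=\ker H$, of dimension $2$, and its refinements form $D_1$.

**Step 2: homomorphisms into $J$.** The aim is to show that $\mathrm{Hom}(N,J)$ is a vector space that does not vary with $N$. The module $J$ is the direct sum of the modules $J^{(k)}$ of the Jordan blocks. (In this proof $k$ denotes a block size.) Take a block of size $k$ with basis $e_1,\dots,e_k$, $He_j=e_{j-1}$, $e_0=0$, and put $c=m-k$. Then $\ker H^i$ is spanned by the $e_j$ with $j\le\min(i,k)$, and $\mathrm{im}\,H^{m-i}$ by those with $j\le i-c$. So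
$$J^{(k)}_i\text{ has basis the classes of }e_j\text{ with }\max(1,i-c+1)\le j\le\min(i,k).$$
If $k=m$ then $J^{(k)}=0$. Let $k<m$. Claim: for every module $N$ the map $\mathrm{Hom}(N,J^{(k)})\to N_c^*$, $\varphi\mapsto\nu=(\text{coefficient of }e_1)\circ\varphi_c$, is bijective, with inverse given by
$$(e_j\text{-coefficient of }\varphi_i(x))=\nu(\alpha^{c-i+j-1}\beta^{j-1}x),\qquad x\in N_i .\tag{9}$$
The exponents are nonnegative because $j\ge\max(1,i-c+1)$, and the degree of the argument of $\nu$ is $c$.

Formula (9) is forced. The operator $\alpha^{c-i+j-1}\beta^{j-1}:J^{(k)}_i\to J^{(k)}_c$ is induced by $H^{j-1}$. It sends $e_j$ to $e_1$ and sends no other $e_{j'}$ to $e_1$: it sends $e_{j'}$ to $0$ if $j'<j$, and to the class of $e_{j'-j+1}$ if $j'>j$. So the $e_1$-coefficient of $\varphi_c(\alpha^{c-i+j-1}\beta^{j-1}x)=\alpha^{c-i+j-1}\beta^{j-1}\varphi_i(x)$ is the $e_j$-coefficient of $\varphi_i(x)$.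

Formula (9) defines a homomorphism. We check compatibility with $\alpha$: let $x\in N_i$ and let $j$ be an index of $J^{(k)}_{i+1}$. If $j\le i$, then $j$ is also an index of $J_i^{(k)}$, and the $e_j$-coefficients of $\varphi_{i+1}(\alpha x)$ and $\alpha\varphi_i(x)$ are both $\nu(\alpha^{c-i+j-1}\beta^{j-1}x)$. If $j=i+1$, then $\alpha\varphi_i(x)$ has no $e_j$-term, and we need $\nu(\alpha^{c-1}\beta^i\alpha x)=0$. This holds because $\beta^i\alpha x=\alpha\beta^ix$ and $\beta^ix\in N_0=0$. Now compatibility with $\beta$: let $x\in N_{i+1}$ and let $j$ be an index of $J^{(k)}_i$. If $j<k$, then $j+1$ is an index of $J^{(k)}_{i+1}$, and the $e_j$-coefficients of $\varphi_i(\beta x)$ and $\beta\varphi_{i+1}(x)$ are both $\nu(\alpha^{c-i+j-1}\beta^jx)$. If $j=k$, then $\beta\varphi_{i+1}(x)$ has no $e_k$-term, and we need $\nu(\alpha^{m-i-1}\beta^kx)=0$ (note $c-i+k-1=m-i-1$). This holds because $\alpha^{m-i-1}\beta^kx=\beta^k\alpha^{m-i-1}x$ and $\alpha^{m-i-1}x\in N_m=0$. Finally, for $i=c$, $j=1$ formula (9) returns $\nu$. This proves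 the claim.

Summing over blocks, $\mathrm{Hom}(N,J)\cong\bigoplus_c\mathrm{Hom}(N_c,\mathbb C^{w_c})$, polynomially in $N$. So the variety $\mathcal I=\{(N,\varphi):N\in\Lambda_d,\ \varphi\in\mathrm{Hom}(N,J)\}$ is isomorphic to $\Lambda_d\times\bigoplus_c\mathrm{Hom}(V_c,\mathbb C^{w_c})$.

**Step 3: which homomorphisms are injective.** The aim is to see that $M$ embeds in $J$. A nonzero graded submodule of $N$ meets some $\mathrm{soc}_c(N)$ nontrivially. Indeed, take a homogeneous $x\ne0$ in it, then the largest $s$ with $\beta^sx\ne0$, then the largest $t$ with $y=\alpha^t\beta^sx\neq0$. Then $\alpha y=0$, and $\beta y=\alpha^t\beta^{s+1}x=0$. Apply this to $\ker\varphi$: the homomorphism $\varphi$ is injective iff it is injective on every $\mathrm{soc}_i(N)$. For $x\in\mathrm{soc}_i(N)$ the right side of (9) vanishes unless $j=1$ and $c=i$. So the homomorphism given by $(\nu_c)$, $\nu_c:N_c\to\mathbb C^{w_c}$, restricts on $\mathrm{soc}_i(N)$ to $\nu_i$, with values in the span of the vectors $e_1$ of the blocks of size $m-i$. Hence $\varphi$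 is injective iff every $\nu_c|_{\mathrm{soc}_c(N)}$ is injective. As $\dim\mathrm{soc}_c(M)\le w_c$, there is an injective $\varphi:M\to J$.

**Step 4: a closed subvariety of $\mathrm{Sub}_d(J)$.** The aim is to transfer the germ $(C,M)$ to $\mathrm{Sub}_d(J)$. Let $\mathcal I^{inj}\subset\mathcal I$ be the open set of injective $\varphi$. An injective $\varphi$ with image a submodule $U$ determines $N$ by transport of structure, so
$$\mathcal I^{inj}\cong\{(U,\varphi):U\in\mathrm{Sub}_d(J),\ \varphi_i:V_i\xrightarrow{\ \sim\ }U_i\}.$$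
Thus $\pi:\mathcal I^{inj}\to\mathrm{Sub}_d(J)$, $(N,\varphi)\mapsto\mathrm{im}\,\varphi$, is the bundle of frames of the tautological bundles, a Zariski-locally trivial principal $G_d$-bundle. The set
$$\mathcal I^{inj}_C=\mathcal I^{inj}\cap\Big(C\times\bigoplus_c\mathrm{Hom}(V_c,\mathbb C^{w_c})\Big)$$
is closed in $\mathcal I^{inj}$ and $G_d$-stable. It is nonempty, since it contains a point over $M$ by Step 3, and it is irreducible, being open in $C\times(\text{affine space})$. Let $\Sigma=\pi(\mathcal I_C^{inj})$. By $G_d$-stability $\pi^{-1}(\Sigma)=\mathcal I^{inj}_C$, so $\Sigma$ is closed and irreducible, and over a trivializing open set $\mathcal I^{inj}_C$ is the product of $\Sigma$ with $G_d$. So $\mathcal I_C^{inj}\to\Sigma$ and $\mathcal I_C^{inj}\to C$ are both smooth. Hence $(\Sigma,U)\sim(C,M)$ for some $U\cong M$, and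
$$\dim\Sigma=\dim C+\sum d_iw_i-\dim G_d=\sum d_id_{i+1}+\sum d_iw_i-\sum d_i^2 .\tag{10}$$

**Step 5: complete flags.** The aim is to produce a closed irreducible subset of $\mathrm{Springer}_\lambda$ of full dimension. Regard $\Sigma\subset\mathcal F$. Let $q$ be the projection from complete flags to partial flags of type $(n_i)$, and $Y=q^{-1}(\Sigma)$. If $F_{i-1}\subset L\subset F_i$ with $F\in\mathcal F$, then $HL\subset HF_i\subset F_{i-1}\subset L$. So $Y\subset\mathrm{Springer}_\lambda$. The map $Y\to\Sigma$ is smooth and surjective, locally trivial with fiber a product of flag varieties. So $Y$ is closed and irreducible, with $\dim Y=\dim\Sigma+\sum_{i=1}^m\binom{\delta_i}2$, where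
$$\delta_i=n_i-n_{i-1}=(d_i-d_{i-1})+\lambda'_{m-i+1},$$
because $\mathrm{rk}\,H^{l-1}-\mathrm{rk}\,H^l=\lambda'_l$. Expanding the square and summing by parts with $d_0=d_m=0$, we get
$$\tfrac12\sum_{i=1}^m\delta_i^2=\Big(\sum d_i^2-\sum d_id_{i+1}\Big)+\sum_{i=1}^{m-1}d_i(\lambda'_{m-i+1}-\lambda'_{m-i})+\tfrac12\sum_j\lambda_j'^2 .$$
Here $\lambda'_{m-i}-\lambda'_{m-i+1}=w_i$, and $\sum\delta_i=n$. Together with (10) everything involving $d$ cancels:
$$\dim Y=\tfrac12\sum_j\lambda_j'^2-\tfrac n2=\sum_j\binom{\lambda'_j}2=\dim\mathrm{Springer}_\lambda .$$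
So the closed irreducible set $Y$ is an irreducible component $\mathrm{Springer}_T$. For any $p\in Y$ over $U$ we have $(\mathrm{Springer}_T,p)\sim(\Sigma,U)\sim(C,M)$. $\square$

## 10. Placing the square: proof of Theorem 1

Let $\lambda$ be as in Theorem 1 and $k=3r$. Choose $W_0$ as in Section 5, Step 3. By Proposition 7, $(0,W_0)\in\mathcal L$, so (8) applies with $W=W_0$ and gives a component $C$ of $\Lambda_d$, $d=(k,2k,2k,2k,k)$, and a point $M\in C$ with $(C,M)\sim(\mathcal L,(0,W_0))$.

We now choose where on the line the five vertices sit. Take $m\ge\max(\lambda_1,b+4)$ and $j=m-4-b\ge0$, and place $V_1,\dots,V_5$ at the vertices $j+1,\dots,j+5$ of $\{1,\dots,m-1\}$. This is possible since $j+5=m+1-b\le m-1$, which is where $b\ge2$ is used. Put zero spaces at the other vertices. The maps to and from zero spaces vanish, so $\Lambda_d$ is unchanged, and $C$ and $M$ are as before. By Section 8, Step 4, $M$ has socle of dimension $3r$ at each of the vertices $j+2$ and $j+4$, and zero socle elsewhere.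

Let $H$ be nilpotent of Jordan type $\lambda$; then $H^m=0$. In the notation of Proposition 12, $w_{j+2}$ is the number of parts equal to $m-j-2=b+2$, and $w_{j+4}$ is the number of parts equal to $m-j-4=b$. Both are at least $3r$ by hypothesis. So Proposition 12 gives $T$ of shape $\lambda$ and $p\in X=\mathrm{Springer}_T$ with $(X,p)\sim(C,M)\sim(\mathcal L,(0,W_0))$. By Lemma 3 and Proposition 7,
$$h_{p,X}=(1+2\eta-\eta^2)^r,\qquad\dim\mathcal O_{X,p}-\operatorname{depth}\mathcal O_{X,p}=r,$$
and $X$ is not normal at $p$. Since $r\ge1$, $X$ is not Cohen–Macaulay at $p$. By Lemma 2, (i), (ii) and (iii) all fail for $X$, each at $p$. $\blacksquare$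

## 11. The tableau for $\lambda=(4,4,4,2,2,2)$

This section is not used in the proof of Theorem 1. It finds the tableau $T$ of the component constructed above for $r=1$, $k=3$, $b=2$, $m=6$, $j=0$. The ranks of $H^l$ for $l=0,\dots,4$ are $18,12,6,3,0$. So the partial flag has dimensions $n_i=d_i+\mathrm{rk}\,H^{6-i}$, namely $3,6,9,12,15,18$. Let $F_{(i)}$ be its $i$-th step, corresponding to the submodule $N\subset J$.

**Step 1: Jordan types of the $F_{(i)}$.** We need the ranks of $H^l$ on $F_{(i)}$. The space $H^lF_{(i)}$ contains $H^l(\mathrm{im}\,H^{6-i})=\mathrm{im}\,H^{6-i+l}$, and modulo this it is $\beta^l(N_i)$. Hence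
$$\mathrm{rk}(H^l|_{F_{(i)}})=\mathrm{rk}(\beta^l|_{N_i})+\mathrm{rk}\,H^{6-i+l}.$$
Generically $\beta\in O$, so by (6) and the list after it, with $k=3$, $r=1$, the ranks of $\beta_4,\beta_1,\beta_3,\beta_2$ are $3,3,4,4$; those of $\beta_3\beta_4,\beta_2\beta_3,\beta_1\beta_2$ are $1,3,1$; those of $\beta_2\beta_3\beta_4,\beta_1\beta_2\beta_3$ are $1,1$; and the full composite is $0$. The ranks of $H^0,H^1,H^2,\dots$ on $F_{(i)}$ for $i=1,\dots,6$ are therefore
$$3,0;\quad6,3,0;\quad9,4,1,0;\quad12,7,3,1,0;\quad15,9,4,1,0;\quad18,12,6,3,0 .$$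
For example, for $i=4$: $\mathrm{rk}\,\beta_3+\mathrm{rk}\,H^3=4+3$, $\mathrm{rk}\,\beta_2\beta_3+\mathrm{rk}\,H^4=3+0$, $\mathrm{rk}\,\beta_1\beta_2\beta_3=1$. The successive differences are the column lengths of the Jordan types:
$$(3);\quad(3,3);\quad(5,3,1);\quad(5,4,2,1);\quad(6,5,3,1);\quad(6,6,3,3).$$

**Step 2: the order inside one step.** We determine how a generic refinement fills each skew shape. Let $D=F_{(i-1)}\subset D'=F_{(i)}$, $\delta=\dim D'/D$, and let $L/D$ be a generic $t$-dimensional subspace of $D'/D$. Put $K_l=(\ker H^l\cap D'+D)/D$. The image of $\ker H^l\cap L$ in $L/D$ is $(L/D)\cap K_l$, because an $x\in\ker H^l\cap D'$ whose class lies in $L/D$ already lies in $L$. Hence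
$$\dim(\ker H^l\cap L)-\dim(\ker H^l\cap D)=\max(0,\,t-\delta+\dim K_l),$$
and $\dim K_l$ is the number of boxes of the skew shape of $D'/D$ in columns $\le l$. So among the first $t$ boxes, the number in columns $>l$ is $\min(t,\delta-\dim K_l)$, the minimum of $t$ and the total number of boxes of the skew shape in columns $>l$. In other words, each skew shape is filled from the rightmost column to the leftmost, and downwards within a column.

**Step 3: the filling.** The first two steps put $1,2,3$ into column $1$ and $4,5,6$ into column $2$. The third puts $7$ into column $3$ and $8,9$ into column $1$. The fourth puts $10,11,12$ into columns $4,3,2$. The fifth puts $13,14,15$ into columns $3,2,1$. The sixth puts $16,17$ into column $4$ and $18$ into column $2$. This gives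
$$T=\begin{array}{cccc}1&4&7&10\\2&5&11&16\\3&6&13&17\\8&12\\9&14\\15&18\end{array}$$
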